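# Almost disjoint positive sets on a successor cardinal

## Finding $\kappa^+$ positive sets with pairwise bounded intersections

Throughout, $\kappa$ is a regular uncountable cardinal of the form $\kappa=\nu^+$, so $\nu$ is an infinite cardinal. We put
$$W=\{\alpha<\kappa:\ \alpha\text{ is a limit ordinal and }\mathrm{cf}(\alpha)\neq\mathrm{cf}(\nu)\}.$$

**Theorem 1.** Let $J$ be a $\kappa$-complete ideal on $\kappa=\nu^+$, and let $B\subseteq\kappa$ be such that $B\cap W\cap C\in J^+$ for every club $C\subseteq\kappa$. Then there are $\kappa^+$ many $J$-positive subsets of $B$ whose pairwise intersections are bounded in $\kappa$.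

This is a theorem of ZFC: nothing is assumed about $2^\nu$ or $2^\kappa$. Let us say what the words mean and which question the theorem answers.

## Ideals, positive sets and $I_\kappa$-$\rho$-saturation

**Definition (ideals).** An *ideal on $\kappa$* is a nonempty collection $J$ of subsets of $\kappa$ such that $\kappa\notin J$, every singleton $\{\alpha\}$ with $\alpha<\kappa$ is in $J$, every subset of a member of $J$ is in $J$, and $A\cup B\in J$ whenever $A,B\in J$. A set is *$J$-positive* if it belongs to $J^+=P(\kappa)\setminus J$. For $A\in J^+$ we write $J\vert A=\{B\subseteq\kappa:B\cap A\in J\}$. The ideal $J$ is *$\kappa$-complete* if $\bigcup Q\in J$ for every $Q\subseteq J$ with $|Q|<\kappa$. Since $\kappa=\nu^+$, this means closure under unions of at most $\nu$ members.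

Two examples matter here. The ideal $I_\kappa$ consists of the bounded subsets of $\kappa$, and $NS_\kappa$ consists of the nonstationary subsets of $\kappa$. Both are $\kappa$-complete, because $\kappa$ is regular and because the intersection of fewer than $\kappa$ clubs is a club.

If $J$ is $\kappa$-complete, then $I_\kappa\subseteq J$, because a bounded set is a union of fewer than $\kappa$ singletons. Hence *every $J$-positive set is unbounded in $\kappa$*. We use this constantly.

**Definition (accumulation points).** For $A\subseteq\kappa$, let $acc(A)=\{\alpha\in\kappa\setminus\{0\}:\sup(A\cap\alpha)=\alpha\}$. For a cardinal $\theta$, let $E^\kappa_\theta=\{\alpha\in acc(\kappa):\mathrm{cf}(\alpha)=\theta\}$.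

For instance, $acc(\omega)=\{\omega\}$, while $acc(\kappa)$ is the set of all limit ordinals below $\kappa$. So $W$ is the set of $\alpha\in acc(\kappa)$ with $\mathrm{cf}(\alpha)\ne\mathrm{cf}(\nu)$. If $A$ is unbounded in $\kappa$, then $acc(A)$ is a club. It is closed, since a limit of points in which $A$ is cofinal is again such a point. It is unbounded, since the supremum of a strictly increasing $\omega$-sequence from $A$ lies in $acc(A)$.

For regular infinite $\theta<\kappa$ the set $E^\kappa_\theta$ is stationary, and
$$NS_\kappa\vert E^\kappa_\theta=\{B\subseteq\kappa:B\cap E^\kappa_\theta\text{ is nonstationary}\}.$$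
This ideal only sees what happens at cofinality $\theta$. On $\omega_2$, for example, the stationary set $E^{\omega_2}_{\omega_1}$ is a member of $NS_{\omega_2}\vert E^{\omega_2}_\omega$.

**Definition (saturation).** Let $Y\subseteq P(\kappa)$ and let $\rho$ be a cardinal. The ideal $J$ is *$Y$-$\rho$-saturated* if there is no $Q\subseteq J^+$ with $|Q|=\rho$ such that $A\cap B\in Y$ for any two distinct $A,B\in Q$.

With $Y=I_\kappa$, saturation says that one cannot find $\rho$ positive sets with pairwise bounded intersections. For $\rho=\kappa^+$ one cannot ask for pairwise *disjoint* sets: disjoint nonempty subsets of $\kappa$ have distinct least elements, so there are at most $\kappa$ of them.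

## Ideals extending $NS_\kappa\vert E^\kappa_\theta$

The problem behind Theorem 1 comes from Pierre Matet, "Towers and clubs", arXiv:1908.05336 (2019). Prove or disprove: if $\kappa=\nu^+$ and $\theta<\kappa$ is a regular infinite cardinal with $\theta\neq\mathrm{cf}(\nu)$, then no $\kappa$-complete ideal on $\kappa$ extending $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^+$-saturated. The statement is true.

**Corollary 2.** If $\theta<\kappa$ is regular infinite and $\theta\ne\mathrm{cf}(\nu)$, then no $\kappa$-complete ideal on $\kappa$ extending $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^+$-saturated. Moreover, for such an ideal $J$, every $A\in J^+$ contains $\kappa^+$ many $J$-positive sets with pairwise bounded intersections.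

**Proof from Theorem 1.** We check the hypothesis of Theorem 1 for $B=A$. Let $C$ be a club. The set $\kappa\setminus(E^\kappa_\theta\cap C)$ meets $E^\kappa_\theta$ in $E^\kappa_\theta\setminus C$, which is nonstationary. So $\kappa\setminus(E^\kappa_\theta\cap C)\in NS_\kappa\vert E^\kappa_\theta\subseteq J$. If $A\cap E^\kappa_\theta\cap C$ were in $J$, then $A$ would be covered by two members of $J$, contradicting $A\in J^+$. Hence $A\cap E^\kappa_\theta\cap C\in J^+$. Since $\theta\ne\mathrm{cf}(\nu)$, we have $E^\kappa_\theta\subseteq W$, and so $A\cap W\cap C\in J^+$. Theorem 1 gives the second assertion. Taking $A=\kappa$ gives the first.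

**Corollary 3.** If $J\supseteq NS_\kappa$ is $\kappa$-complete and $I_\kappa$-$\kappa^+$-saturated, then $\{\alpha\in acc(\kappa):\mathrm{cf}(\alpha)\neq\mathrm{cf}(\nu)\}\in J$.

**Proof from Theorem 1.** The set in question is $W$. Suppose $W\in J^+$. For every club $C$ we have $\kappa\setminus C\in NS_\kappa\subseteq J$, so $W\cap C\in J^+$. Theorem 1 with $B=\kappa$ yields $\kappa^+$ many positive sets with pairwise bounded intersections, so $J$ is not $I_\kappa$-$\kappa^+$-saturated.

## The cases $\kappa=\omega_1$, $J=I_\kappa$ and $\kappa=\omega_2$

*Case $\kappa=\omega_1$.* Here $\nu=\omega$, and every limit ordinal below $\omega_1$ has cofinality $\omega=\mathrm{cf}(\nu)$. So $W=\emptyset$, the hypothesis of Theorem 1 never holds, and there is nothing to prove.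

*Case $J=I_\kappa$, $B=\kappa$.* Positive now means unbounded, and we only need $\kappa^+$ many unbounded sets with pairwise bounded intersections. This is a classical diagonal construction. We do it now, since it is also the first step of the general proof.

**Step 1: an almost disjoint family of unbounded sets.** The purpose is to have $\kappa^+$ almost disjoint objects to start from, with no positivity demanded yet. We claim that *there are unbounded sets $X_\xi\subseteq\kappa$ $(\xi<\kappa^+)$ with pairwise bounded intersections.*

Define $h_\xi:\kappa\to\kappa$ by recursion on $\xi<\kappa^+$. Let $h_0$ be constantly $0$. For $\xi>0$ we have $|\xi|\le\kappa$, so we can write $\xi=\{\eta_i:i<\kappa\}$, possibly with repetitions. Put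
$$h_\xi(\gamma)=\sup\{h_{\eta_i}(\gamma)+1:\ i\le\gamma\}.$$
This is below $\kappa$, because it is a supremum of fewer than $\kappa$ ordinals below $\kappa$. If $\eta<\xi$, say $\eta=\eta_i$, then $h_\eta(\gamma)<h_\xi(\gamma)$ for all $\gamma\geq i$. So $h_\eta$ and $h_\xi$ agree only at points below $i$, hence at fewer than $\kappa$ points.

Let $\pi:\kappa\times\kappa\to\kappa$ be a bijection, and let $X_\xi$ be the image under $\pi$ of the graph of $h_\xi$. Then $|X_\xi|=\kappa$, so $X_\xi$ is unbounded. For $\xi\ne\eta$ we have $|X_\xi\cap X_\eta|<\kappa$, so $X_\xi\cap X_\eta$ is bounded because $\kappa$ is regular. This proves the claim.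

*Case $\kappa=\omega_2$, $\theta=\omega$.* Here $\nu=\omega_1=\mathrm{cf}(\nu)$ and $W=E^{\omega_2}_\omega$. Take $J=NS_{\omega_2}\vert E^{\omega_2}_\omega$. We now need $\omega_3$ many *stationary* subsets of $E^{\omega_2}_\omega$ with pairwise bounded intersections. The sets $X_\xi$ have no reason to be stationary, so something must turn unbounded sets into positive ones. This is the first case with real content, and it is a good one to keep in mind.

## Diamond, and why it forces $2^\nu=\kappa$

If we may assume cardinal arithmetic, there is a natural approach. For a $\kappa$-complete ideal $J$, let $\diamondsuit_\kappa[J]$ assert that there are $s_\alpha\subseteq\alpha$ $(\alpha<\kappa)$ such that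
$$S_A=\{\alpha<\kappa:s_\alpha=A\cap\alpha\}\in J^+\quad\text{for every }A\subseteq\kappa.$$
Shelah proved the following. Suppose $\kappa=\nu^+=2^\nu$ and $\theta<\kappa$ is a regular infinite cardinal with $\theta\neq\mathrm{cf}(\nu)$. Then $\diamondsuit_\kappa[J]$ holds for every $\kappa$-complete ideal $J$ extending $NS_\kappa\vert E^\kappa_\theta$.

Given $\diamondsuit_\kappa[J]$, the sets $S_A$ are what we want, and there are even $2^\kappa$ of them. Indeed, let $A\neq A'$ and let $\delta$ be a point where they differ. For $\alpha>\delta$ we have $A\cap\alpha\ne A'\cap\alpha$, so $\alpha$ is not in both $S_A$ and $S_{A'}$. Hence $S_A\cap S_{A'}\subseteq\delta+1$. Since positive sets are unbounded, the $S_A$ are distinct. So $J$ is not $I_\kappa$-$2^\kappa$-saturated, which is folklore.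

The approach stops as soon as $2^\nu>\kappa$, because $\diamondsuit_\kappa[J]$ is then false for every $\kappa$-complete $J$. To see this, let $A\subseteq\nu$. The positive set $S_A$ is unbounded, so it contains some $\alpha\ge\nu$, and then $s_\alpha=A\cap\alpha=A$. Thus every subset of $\nu$ is one of the $\kappa$ many sets $s_\alpha$, and $2^\nu\le\kappa$. Without the arithmetic we cannot guess subsets of $\alpha$. We must work with something weaker that every $\alpha$ in $W$ has for free.

## Trapping a cofinal part of $X_\xi$ in a set of size less than $\nu$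

We want to pass from the almost disjoint sets $X_\xi$ of Step 1 to positive sets. The set $acc(X_\xi)$ is certainly large, but it is too large: it is a club for every $\xi$, so any two of these sets meet in a club. Membership of $\alpha$ in $acc(X_\xi)$ must be replaced by something that fewer $\xi$'s can achieve at the same $\alpha$. The resource we make scarce is room: we ask $X_\xi$ to be cofinal in $\alpha$ *inside a fixed subset of $\alpha$ of size less than $\nu$*.

One small set per $\alpha$ is not enough. Let $\kappa=\omega_2$, and suppose we fix for each $\alpha\in E^{\omega_2}_\omega$ a cofinal set $c_\alpha\subseteq\alpha$ of order type $\omega$. It may happen that all $c_\alpha$ consist of even ordinals and that $X$ is the set of odd ordinals, and then $X\cap c_\alpha=\emptyset$ always. So we exhaust $\alpha$ by a chain of small sets.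

For each $\alpha\in W$ with $\alpha\geq\nu$ we have $|\alpha|=\nu$. Fix a bijection $e_\alpha:\nu\to\alpha$ and an increasing sequence $\langle\nu_i:i<\mathrm{cf}(\nu)\rangle$ of ordinals cofinal in $\nu$, and put $B^\alpha_i=e_\alpha[\nu_i]$. Then
$$\alpha=\bigcup_{i<\mathrm{cf}(\nu)}B^\alpha_i,\qquad B^\alpha_i\subseteq B^\alpha_{i'}\text{ for }i<i',\qquad |B^\alpha_i|<\nu. \tag{1}$$

From now on fix $J$ and $B$ as in Theorem 1. For a set $X$ and an ordinal $\gamma$, recall that $X\setminus\gamma=\{x\in X:x\ge\gamma\}$.

**Step 2: positive sets $S_\xi$ with one common index $i$.** The purpose is to attach to $\kappa^+$ many of the $X_\xi$ a positive set of points $\alpha$ at which $X_\xi$ is trapped in $B^\alpha_i$, with the *same* $i$ for all of them. First we prove a fact about one $\alpha$.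

**Claim 2.1.** Let $\alpha\in W\setminus\nu$ and let $X\cap\alpha$ be cofinal in $\alpha$. Then $X\cap B^\alpha_i$ is cofinal in $\alpha$ for some $i<\mathrm{cf}(\nu)$.

Let $D\subseteq X\cap\alpha$ be cofinal in $\alpha$ of order type $\mathrm{cf}(\alpha)$. For $d\in D$ let $h(d)=\min\{i:d\in B^\alpha_i\}$. There are two cases, since $\mathrm{cf}(\alpha)\neq\mathrm{cf}(\nu)$.

If $\mathrm{cf}(\alpha)<\mathrm{cf}(\nu)$, then $h$ takes fewer than $\mathrm{cf}(\nu)$ values in the regular cardinal $\mathrm{cf}(\nu)$. So $h$ is bounded by some $i<\mathrm{cf}(\nu)$, and $D\subseteq B^\alpha_i$ because the chain is increasing.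

If $\mathrm{cf}(\alpha)>\mathrm{cf}(\nu)$, then $h$ splits $D$, a set of regular size $\mathrm{cf}(\alpha)$, into at most $\mathrm{cf}(\nu)<\mathrm{cf}(\alpha)$ pieces. So some piece $h^{-1}(i)$ has size $\mathrm{cf}(\alpha)$. A subset of size $\mathrm{cf}(\alpha)$ of a set of order type $\mathrm{cf}(\alpha)$ is cofinal in it. So $h^{-1}(i)$ is cofinal in $\alpha$, and it is contained in $B^\alpha_i$. This proves Claim 2.1.

For $\kappa=\omega_2$, $\mathrm{cf}(\alpha)=\omega$, we are in the first case. For $\nu=\aleph_\omega$ and $\mathrm{cf}(\alpha)=\omega_1$ we are in the second. The assumption $\mathrm{cf}(\alpha)\neq\mathrm{cf}(\nu)$ is used here and nowhere else. If $\nu$ is regular and $\mathrm{cf}(\alpha)=\nu$, the claim fails for every $X$: no set of size less than $\nu$ is cofinal in $\alpha$.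

Now let, for $\xi<\kappa^+$ and $i<\mathrm{cf}(\nu)$,
$$S^i_\xi=\{\alpha\in (B\cap W)\setminus\nu:\ X_\xi\cap B^\alpha_i\text{ is cofinal in }\alpha\}. \tag{2}$$
Fix $\xi$. The set $C=acc(X_\xi)\setminus\nu$ is a club. If $\alpha\in B\cap W\cap C$, then $X_\xi\cap\alpha$ is cofinal in $\alpha$, so by Claim 2.1 some $S^i_\xi$ contains $\alpha$. Hence
$$B\cap W\cap C\subseteq\bigcup_{i<\mathrm{cf}(\nu)}S^i_\xi .$$
The left side is positive by the hypothesis of Theorem 1. The right side is a union of $\mathrm{cf}(\nu)<\kappa$ sets. By $\kappa$-completeness there is $i_\xi$ with $S^{i_\xi}_\xi\in J^+$.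

Since $\mathrm{cf}(\nu)<\kappa^+$ and $\kappa^+$ is regular, there is one $i$ with $i_\xi=i$ for $\kappa^+$ many $\xi$. Discard the other indices and reindex by $\kappa^+$. From now on $i$ is fixed, $i_\xi=i$ for all $\xi<\kappa^+$, and we write $S_\xi=S^i_\xi$. So
$$S_\xi\in J^+,\qquad S_\xi\subseteq B\qquad(\xi<\kappa^+).$$

*Are the $S_\xi$ themselves almost disjoint?* In general there is no reason for it, even for disjoint $X$'s. Take $\kappa=\omega_2$ and $\nu=\omega_1$, and let $X$ be the set of even ordinals below $\omega_2$ and $X'$ the set of odd ones. For $\alpha\in W\setminus\omega_1$, which has cofinality $\omega$, choose ordinals $\alpha_n$ $(n<\omega)$ strictly increasing and cofinal in $\alpha$. Choose the bijection $e_\alpha:\omega_1\to\alpha$ so that $e_\alpha[\omega]=\{\alpha_n,\alpha_n+1:n<\omega\}$. This is possible, since the complement of this countable set in $\alpha$ still has size $\omega_1$. With $\nu_i=\omega+i$ for $i<\omega_1$ we get $B^\alpha_0=e_\alpha[\omega]$, and (1) holds. Of $\alpha_n$ and $\alpha_n+1$ one is even and one is odd, so both $X\cap B^\alpha_0$ and $X'\cap B^\alpha_0$ are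 cofinal in $\alpha$. Thus $X\cap X'=\emptyset$, but the sets that (2) assigns to $X$ and $X'$ for $i=0$ coincide. A room of size less than $\nu$ can hold two guests. What it cannot hold is $\nu$ of them, and the next step makes that precise.

## Disjoint tails and a bound on multiplicity

**Step 3: fewer than $\nu$ indices at each $\alpha$.** The purpose is to turn $|B^\alpha_i|<\nu$ into a bound on the number of $\eta$ with $\alpha\in S_\eta$. Disjoint nonempty subsets of $B^\alpha_i$ can be counted, so we first make the $X_\eta$ honestly disjoint by cutting off initial segments. This can be done for $\kappa$ many of them at once.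

**Claim 3.1.** For each $\beta<\kappa^+$ there is $f_\beta:\beta\to\kappa$ such that the sets $X_\eta\setminus f_\beta(\eta)$ $(\eta<\beta)$ are pairwise disjoint.

Since $|\beta|\le\kappa$, enumerate $\beta$ without repetitions as $\{\eta_k:k<\delta\}$ with $\delta\leq\kappa$. For $k<\delta$ the set $\bigcup_{l<k}(X_{\eta_k}\cap X_{\eta_l})$ is a union of $|k|<\kappa$ bounded sets, so it is bounded by regularity of $\kappa$. Let $f_\beta(\eta_k)<\kappa$ be a strict upper bound of it. If $l<k$, then no element of $X_{\eta_k}\cap X_{\eta_l}$ is $\ge f_\beta(\eta_k)$. So $X_{\eta_k}\setminus f_\beta(\eta_k)$ is disjoint from $X_{\eta_l}$, and therefore from $X_{\eta_l}\setminus f_\beta(\eta_l)$.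

**Claim 3.2.** Let $\beta<\kappa^+$ and $\alpha<\kappa$. Then fewer than $\nu$ ordinals $\eta<\beta$ satisfy both $\alpha\in S_\eta$ and $\alpha>f_\beta(\eta)$.

For each such $\eta$, the set $X_\eta\cap B^\alpha_i$ is cofinal in $\alpha$ and $f_\beta(\eta)<\alpha$, so
$$(X_\eta\setminus f_\beta(\eta))\cap B^\alpha_i\neq\emptyset .$$
By Claim 3.1 these nonempty subsets of $B^\alpha_i$ are pairwise disjoint for distinct $\eta$. Since $|B^\alpha_i|<\nu$, there are fewer than $\nu$ of them.

Here it matters that $i$ is the same for all $\eta$: all the disjoint pieces live in one room $B^\alpha_i$.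

As an immediate consequence, the intersection of any $\nu$ of the sets $S_\xi$ is bounded. If $H\subseteq\kappa^+$ has size $\nu$, choose $\beta<\kappa^+$ with $H\subseteq\beta$. Then $\sup\{f_\beta(\eta):\eta\in H\}<\kappa$, and by Claim 3.2 no larger $\alpha$ belongs to all $S_\eta$, $\eta\in H$. So we have $\kappa^+$ positive sets that are almost disjoint "$\nu$ at a time". We still have to get from $\nu$ at a time to two at a time.

## From $\nu$-fold to pairwise almost disjointness

The sensible thing to do is to subtract: replace $S_\xi$ by what is left of it after removing earlier sets $S_\eta$, up to bounded pieces. If something positive is left for $\kappa^+$ many suitably spaced $\xi$, the remainders are almost disjoint and we are done. If not, then from some point on every $S_\xi$ is covered, modulo $J$, by a block of earlier sets. We repeat this with $\nu$ consecutive blocks. Then $J$-almost every point of a later $S_\xi$ lies in some $S_\eta$ from *each* of the $\nu$ blocks, which is $\nu$ different $\eta$'s. This collides with Claim 3.2. So the proof is by contradiction, and the two alternatives are Steps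 4 and 5.

One quantifier needs care. Claim 3.2 needs $\alpha>f_\beta(\eta)$, where $\beta$ lies above all the blocks, so the function $f_\beta$ is known only *after* all blocks have been chosen. Therefore a block must cover no matter which bounded pieces are thrown away later: the endpoint of the block must work for every truncating function $g$ simultaneously.

Suppose towards a contradiction that

$(*)$ there are no $\kappa^+$ many $J$-positive subsets of $B$ with pairwise bounded intersections.

**Step 4: covering blocks.** The purpose is to show that, under $(*)$, each ordinal below $\kappa^+$ starts a block of indices that covers all later $S_\xi$ modulo $J$, whatever the truncation.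

**Claim 4.1.** For every $\beta_0<\kappa^+$ there is $\beta_1$ with $\beta_0<\beta_1<\kappa^+$ such that for every $g:[\beta_0,\beta_1)\to\kappa$ and every $\xi$ with $\beta_1\le\xi<\kappa^+$,
$$S_\xi\setminus\bigcup_{\beta_0\le\eta<\beta_1}\bigl(S_\eta\setminus g(\eta)\bigr)\in J. \tag{3}$$

Suppose $\beta_0$ is a counterexample. Then no $\beta\in(\beta_0,\kappa^+)$ can serve as $\beta_1$. So for every such $\beta$ we can choose $g^\beta:[\beta_0,\beta)\to\kappa$ and $\xi_\beta\in[\beta,\kappa^+)$ such that
$$T_\beta=S_{\xi_\beta}\setminus\bigcup_{\beta_0\leq\eta<\beta}\bigl(S_\eta\setminus g^\beta(\eta)\bigr)\in J^+. \tag{4}$$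
Space these out. By recursion of length $\kappa^+$ choose a set $E\subseteq(\beta_0,\kappa^+)$ of size $\kappa^+$ such that $\xi_\beta<\beta'$ whenever $\beta<\beta'$ are in $E$. At each stage at most $\kappa$ many ordinals $\xi_\beta$ have to be exceeded, and their supremum is below $\kappa^+$.

Let $\beta<\beta'$ be in $E$ and let $\alpha\in T_\beta\cap T_{\beta'}$. From $\alpha\in T_\beta$ we get $\alpha\in S_{\xi_\beta}$. Also $\beta_0<\beta\le\xi_\beta<\beta'$, so $\xi_\beta$ is one of the indices subtracted in the definition of $T_{\beta'}$. As $\alpha\in T_{\beta'}$, we have $\alpha\notin S_{\xi_\beta}\setminus g^{\beta'}(\xi_\beta)$. Together with $\alpha\in S_{\xi_\beta}$ this gives $\alpha<g^{\beta'}(\xi_\beta)$. So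
$$T_\beta\cap T_{\beta'}\subseteq g^{\beta'}(\xi_\beta),$$
which is bounded. Positive sets are unbounded, so $T_\beta\neq T_{\beta'}$. Thus $\{T_\beta:\beta\in E\}$ consists of $\kappa^+$ many positive sets with pairwise bounded intersections, and they are subsets of $B$ because $T_\beta\subseteq S_{\xi_\beta}\subseteq B$. This contradicts $(*)$ and proves Claim 4.1.

**Step 5: stacking $\nu$ blocks.** The purpose is to produce a single $\alpha$ that violates Claim 3.2.

Let $\beta_0=0$. Let $\beta_{j+1}$ be obtained from $\beta_j$ by Claim 4.1, and take suprema at limit $j$. This gives a strictly increasing sequence $\langle\beta_j:j<\nu\rangle$ in $\kappa^+$. Let $\beta^*=\sup_{j<\nu}\beta_j$. Then $\beta^*<\kappa^+$, and $\beta_{j+1}\le\beta^*$ for all $j<\nu$. Now that $\beta^*$ is known, let $f=f_{\beta^*}$ be as in Claim 3.1, and for $j<\nu$ put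
$$U_j=\bigcup_{\beta_j\leq\eta<\beta_{j+1}}\bigl(S_\eta\setminus(f(\eta)+1)\bigr).$$
Apply (3) to the block $[\beta_j,\beta_{j+1})$ with the function $g(\eta)=f(\eta)+1$ and with $\xi=\beta^*\geq\beta_{j+1}$. This gives
$$S_{\beta^*}\setminus U_j\in J\qquad\text{for every }j<\nu .$$
There are $\nu<\kappa$ of these sets, so their union $S_{\beta^*}\setminus\bigcap_{j<\nu}U_j$ is in $J$ by $\kappa$-completeness. Since $S_{\beta^*}\in J^+$, there is some $\alpha\in S_{\beta^*}\cap\bigcap_{j<\nu}U_j$.

For each $j<\nu$, because $\alpha\in U_j$, there is $\eta_j\in[\beta_j,\beta_{j+1})$ with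
$$\alpha\in S_{\eta_j}\quad\text{and}\quad\alpha>f(\eta_j).$$
The blocks are disjoint, so the $\eta_j$ are $\nu$ distinct elements of $\beta^*$. This contradicts Claim 3.2 for $\beta=\beta^*$. Hence $(*)$ fails, and Theorem 1 is proved.

The $\eta_j$ depend on $\alpha$, so the remark that any $\nu$ *fixed* sets $S_\xi$ have bounded intersection would not have been enough. The contradiction needs one function $f$ that works for all indices below $\beta^*$ at once.

## Cohen reals: $\kappa^{++}$ cannot be reached

Under $2^\nu=\kappa$, diamond gave $2^\kappa$ many sets. Theorem 1 gives $\kappa^+$ many with no arithmetic. ZFC does not allow more.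

**Theorem 4.** Let $\kappa=\nu^+$ and $2^\kappa=\kappa^+$ in $V$, let $\lambda\ge\kappa^{++}$ be a cardinal, and let $G$ be generic for adding $\lambda$ Cohen reals. In $V[G]$ we have $\kappa=\nu^+$ and $2^\kappa\geq\lambda\ge\kappa^{++}$, and there are no $\kappa^{++}$ many stationary subsets of $\kappa$ with pairwise nonstationary intersections. Hence for every regular infinite $\theta<\kappa$, $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^{++}$-saturated in $V[G]$. So in Corollary 2, "$\kappa^+$" cannot be replaced by "$\kappa^{++}$" or "$2^\kappa$" in ZFC.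

Let $P$ be the set of finite partial functions from $\lambda$ to $2$, ordered by reverse inclusion. We use the textbook facts that $P$ is c.c.c., that c.c.c. forcing preserves cardinals and cofinalities, and that $P$ adds $\lambda$ distinct reals. (Identify $\lambda$ with $\lambda\times\omega$; the $\lambda$ rows of the generic function are pairwise distinct by density.) So $\kappa=\nu^+$ still holds in $V[G]$, the cardinals $\kappa^+$ and $\kappa^{++}$ are the same in $V$ and $V[G]$, the set $E^\kappa_\theta$ is the same, and $2^\kappa\geq2^\omega\ge\lambda$ in $V[G]$.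

**Step A: ground model clubs suffice.** The purpose is to test stationarity in $V[G]$ with clubs from $V$. We claim that *if $\dot C$ is forced by $1$ to be a club of $\kappa$, there is a club $C\in V$ with $1\Vdash C\subseteq\dot C$.*

For $\gamma<\kappa$, by the c.c.c. there are only countably many ordinals that some condition forces to be $\min(\dot C\setminus(\gamma+1))$. Let $F(\gamma)<\kappa$ be their supremum. Let $C$ be the set of limit ordinals $\alpha<\kappa$ such that $F(\gamma)<\alpha$ for all $\gamma<\alpha$. It is a club. If $\alpha\in C$, then it is forced that for each $\gamma<\alpha$ there is a point of $\dot C$ strictly between $\gamma$ and $\alpha$. So $\dot C$ is forced to be cofinal in $\alpha$, and hence to contain $\alpha$.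

Now suppose that in $V[G]$ there are $\kappa^{++}$ many stationary subsets of $\kappa$ with pairwise nonstationary intersections. Enumerate them without repetition in type $\kappa^{++}$, and choose $p\in G$ and names with $p$ forcing that $\langle\dot S_\xi:\xi<\kappa^{++}\rangle$ is a sequence of stationary subsets of $\kappa$ whose terms have pairwise nonstationary intersections. We shall find $\xi\ne\eta$ and $r\le p$ such that $r\Vdash\dot S_\xi\cap\dot S_\eta$ is stationary, which is a contradiction. From here to the end of Step E we work in $V$.

**Step B: uniform witnesses for one $\dot S_\xi$.** The purpose is to replace the name $\dot S_\xi$ by a stationary set $T_\xi\in V$ and conditions indexed by it that form a $\Delta$-system. Fix $\xi<\kappa^{++}$ and let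
$$T^0_\xi=\{\alpha<\kappa:\ \exists q\leq p\ \ (q\Vdash\alpha\in\dot S_\xi)\}.$$
Then $p\Vdash\dot S_\xi\subseteq T^0_\xi$. A club of $V$ remains a club in the extension and is therefore forced by $p$ to meet $\dot S_\xi$, so it meets $T^0_\xi$. Thus $T^0_\xi$ is stationary in $V$. For $\alpha\in T^0_\xi$ choose $p^\xi_\alpha\le p$ with $p^\xi_\alpha\Vdash\alpha\in\dot S_\xi$.

**Claim B.1.** There are a stationary $T_\xi\subseteq T^0_\xi$, a finite set $d_\xi\supseteq\mathrm{dom}(p)$ and a condition $r_\xi\leq p$ with domain $d_\xi$ such that $\mathrm{dom}(p^\xi_\alpha)\cap\mathrm{dom}(p^\xi_\beta)=d_\xi$ for distinct $\alpha,\beta\in T_\xi$, and $p^\xi_\alpha\restriction d_\xi=r_\xi$ for all $\alpha\in T_\xi$.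

The union of the domains $\mathrm{dom}(p^\xi_\alpha)$ has size at most $\kappa$. By means of an injection into $\kappa$ we may treat it as a subset of $\kappa$, and translate back at the end. Fix an injective coding of the finite partial functions from $\kappa$ to $2$ by ordinals below $\kappa$. For each $\gamma<\kappa$ there are fewer than $\kappa$ finite partial functions with domain included in $\gamma$, so their codes are bounded below $\kappa$. A limit ordinal $\alpha$ closed under the function sending $\gamma$ to such a bound has the property that every finite partial function with domain included in $\alpha$ has code below $\alpha$, since its domain is included in some $\gamma<\alpha$. So this property holds for club many $\alpha$.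

On the intersection of $T^0_\xi$ with this club, the function sending $\alpha$ to the code of $p^\xi_\alpha\restriction\alpha$ is regressive. By Fodor's lemma there are a stationary set $T'\subseteq T^0_\xi$ and a fixed $r_\xi$ such that $p^\xi_\alpha\restriction\alpha=r_\xi$ for all $\alpha\in T'$. Let $d_\xi=\mathrm{dom}(r_\xi)$. Let $T_\xi$ be the intersection of $T'$ with the club of those $\alpha$ such that $\mathrm{dom}(p^\xi_\beta)\subseteq\alpha$ for all $\beta\in T^0_\xi\cap\alpha$. For $\beta<\alpha$ in $T_\xi$,
$$\mathrm{dom}(p^\xi_\alpha)\cap\mathrm{dom}(p^\xi_\beta)=(\mathrm{dom}(p^\xi_\alpha)\cap\alpha)\cap\mathrm{dom}(p^\xi_\beta)=d_\xi\cap\mathrm{dom}(p^\xi_\beta)=d_\xi .$$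
The first equality holds because $\mathrm{dom}(p^\xi_\beta)\subseteq\alpha$, and the last because $d_\xi=\mathrm{dom}(p^\xi_\beta\restriction\beta)\subseteq\mathrm{dom}(p^\xi_\beta)$. Clearly $p^\xi_\alpha\restriction d_\xi=r_\xi$. Finally, all $p^\xi_\alpha$ extend $p$, so $\mathrm{dom}(p)\subseteq d_\xi$ and $r_\xi\supseteq p$. This proves Claim B.1.

**Step C: two indices that look alike.** The purpose is to find $\xi\neq\eta$ whose systems of conditions are compatible term by term. Let $u_\xi=\bigcup_{\alpha\in T_\xi}\mathrm{dom}(p^\xi_\alpha)$, so $|u_\xi|\le\kappa$.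

**Claim C.1.** There are $Z\subseteq\kappa^{++}$ of size $\kappa^{++}$ and a set $R$ with $u_\xi\cap u_\eta=R$ for distinct $\xi,\eta\in Z$.

This is an instance of the $\Delta$-system lemma. Here is the argument. The union of all $u_\xi$ has size at most $\kappa^{++}$, so we may treat the $u_\xi$ as subsets of $\kappa^{++}$. If $\xi<\kappa^{++}$ has cofinality $\kappa^+$, then $u_\xi\cap\xi$, having size at most $\kappa$, is bounded in $\xi$. The set of such $\xi$ is stationary in $\kappa^{++}$. So by Fodor's lemma there are a fixed $\rho<\kappa^{++}$ and a stationary set of $\xi$ with $u_\xi\cap\xi\subseteq\rho$. Since $|\rho|\leq\kappa^+$ and $(\kappa^+)^\kappa=(2^\kappa)^\kappa=2^\kappa=\kappa^+$, there are at most $\kappa^+$ subsets of $\rho$ of size at most $\kappa$. So there are a fixed $R$ and $\kappa^{++}$ many $\xi$ with $u_\xi\cap\xi=R$. Thin these out recursively to $Z$ of size $\kappa^{++}$ such that $u_\xi\subseteq\eta$ whenever $\xi<\eta$ are in $Z$. Then for such $\xi<\eta$ we have $u_\xi\cap u_\eta\subseteq u_\eta\cap\eta=R$, and $R$ is included in both sets.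

If $\xi\in Z$, then $R\subseteq u_\xi$, so $|R|\le\kappa$, and there are at most $\kappa$ finite partial functions from $R$ to $2$. So there are at most $2^\kappa\cdot\kappa^\kappa=2^\kappa=\kappa^+$ possibilities for the pair
$$\bigl(T_\xi,\ \langle p^\xi_\alpha\restriction R:\alpha\in T_\xi\rangle\bigr).$$
As $|Z|=\kappa^{++}$, there are $\xi\neq\eta$ in $Z$ with $T_\xi=T_\eta=:T$ and
$$p^\xi_\alpha\restriction R=p^\eta_\alpha\restriction R\qquad\text{for all }\alpha\in T. \tag{5}$$
Fix these $\xi,\eta$.

**Step D: amalgamation.** The purpose is to build conditions $q_\alpha$ that put $\alpha$ into both sets and whose domains are disjoint outside a fixed finite part. For $\alpha\in T$ let $q_\alpha=p^\xi_\alpha\cup p^\eta_\alpha$. The domains of the two parts meet only inside $u_\xi\cap u_\eta=R$, where they agree by (5). So $q_\alpha$ is a condition. Let $r=r_\xi\cup r_\eta$. Since $r\subseteq q_\alpha$, it is a condition, and $r\le p$ because $r_\xi\supseteq p$.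

Let $\alpha\neq\beta$ be in $T$. Then $\mathrm{dom}(q_\alpha)\cap\mathrm{dom}(q_\beta)$ is a union of four intersections. Two of them are $\mathrm{dom}(p^\xi_\alpha)\cap\mathrm{dom}(p^\xi_\beta)=d_\xi$ and $\mathrm{dom}(p^\eta_\alpha)\cap\mathrm{dom}(p^\eta_\beta)=d_\eta$. For the mixed ones, $\mathrm{dom}(p^\xi_\alpha)\cap\mathrm{dom}(p^\eta_\beta)\subseteq R$. By (5) the sets $\mathrm{dom}(p^\xi_\alpha)$ and $\mathrm{dom}(p^\eta_\alpha)$ have the same intersection with $R$, so
$$\mathrm{dom}(p^\xi_\alpha)\cap\mathrm{dom}(p^\eta_\beta)\subseteq R\cap\mathrm{dom}(p^\eta_\alpha)\cap\mathrm{dom}(p^\eta_\beta)\subseteq d_\eta .$$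
In the same way $\mathrm{dom}(p^\eta_\alpha)\cap\mathrm{dom}(p^\xi_\beta)\subseteq d_\xi$. Hence $\mathrm{dom}(q_\alpha)\cap\mathrm{dom}(q_\beta)=d_\xi\cup d_\eta=\mathrm{dom}(r)$. So the sets $\mathrm{dom}(q_\alpha)\setminus\mathrm{dom}(r)$, $\alpha\in T$, are pairwise disjoint.

**Step E: $r$ forces $\dot S_\xi\cap\dot S_\eta$ to be stationary.** The purpose is to reach the contradiction. Let $r'\leq r$ and let $\dot C$ be a name for a club. We may assume that $1$ forces $\dot C$ to be a club, replacing $\dot C$ by a name that denotes $\kappa$ wherever $\dot C$ is not a club. By Step A take a club $C\in V$ with $1\Vdash C\subseteq\dot C$. The set $T\cap C$ is infinite, $\mathrm{dom}(r')$ is finite, and the sets $\mathrm{dom}(q_\alpha)\setminus\mathrm{dom}(r)$ are pairwise disjoint. So there is $\alpha\in T\cap C$ with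
$$(\mathrm{dom}(q_\alpha)\setminus\mathrm{dom}(r))\cap\mathrm{dom}(r')=\emptyset .$$
Then $q_\alpha$ and $r'$ have common domain at most $\mathrm{dom}(r)$, where both agree with $r$. So $q_\alpha\cup r'$ is a condition. It lies below $r'$ and forces $\alpha\in\dot C\cap\dot S_\xi\cap\dot S_\eta$. Since $r'$ and $\dot C$ were arbitrary, $r$ forces $\dot S_\xi\cap\dot S_\eta$ to be stationary. As $r\le p$ and $\xi\neq\eta$, this contradicts the choice of $p$.

**Step F: saturation of $NS_\kappa\vert E^\kappa_\theta$ in $V[G]$.** The purpose is to translate back to the ideals of Corollary 2. Suppose that in $V[G]$ there were $\kappa^{++}$ many $(NS_\kappa\vert E^\kappa_\theta)$-positive sets with pairwise bounded intersections. Their intersections with $E^\kappa_\theta$ are stationary, and pairwise they meet in bounded, hence nonstationary, sets. They are also distinct: if two of them were equal, that stationary set would be bounded. So we would have $\kappa^{++}$ many stationary sets with pairwise nonstationary intersections, which we have just excluded. Hence $NS_\kappa\vert E^\kappa_\theta$ is $I_\kappa$-$\kappa^{++}$-saturated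 in $V[G]$. Since $2^\kappa\geq\kappa^{++}$ there, it is also $I_\kappa$-$2^\kappa$-saturated, as a family of size $2^\kappa$ contains one of size $\kappa^{++}$.

With $\kappa=\omega_2$, $\nu=\omega_1$ and $\theta=\omega\ne\mathrm{cf}(\nu)$, the hypotheses of Corollary 2 hold in $V[G]$. So there $NS_{\omega_2}\vert E^{\omega_2}_\omega$ is not $I_{\omega_2}$-$\omega_3$-saturated, but it is $I_{\omega_2}$-$\omega_4$-saturated. This completes the proof of Theorem 4.

## The excluded cofinality $\theta=\mathrm{cf}(\nu)$

**Remark 5.** The hypothesis $\theta\neq\mathrm{cf}(\nu)$ in Corollary 2 cannot be dropped, assuming the consistency of a supercompact cardinal. By Foreman–Magidor–Shelah (*Martin's Maximum, saturated ideals and non-regular ultrafilters I*, Ann. of Math. 127, 1988), Martin's Maximum is consistent relative to a supercompact cardinal, and it implies that $NS_{\omega_1}$ is $\omega_2$-saturated: there are no $\omega_2$ many stationary subsets of $\omega_1$ with pairwise nonstationary intersections. Take $\kappa=\omega_1$, $\nu=\omega$ and $\theta=\omega=\mathrm{cf}(\nu)$. The set $E^{\omega_1}_\omega$ consists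 of all limit ordinals below $\omega_1$ and is a club, so $NS_{\omega_1}\vert E^{\omega_1}_\omega=NS_{\omega_1}$. Bounded sets are nonstationary, so under Martin's Maximum this ideal is $I_{\omega_1}$-$\omega_2$-saturated, that is, $I_\kappa$-$\kappa^+$-saturated.

In the proof of Theorem 1 the obstacle is visible in Claim 2.1. For $\nu=\omega$ the sets $B^\alpha_i$ are finite, and a finite set is never cofinal in a limit ordinal, so all the sets $S^i_\xi$ would be empty.
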